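# Uncountable scalar fields and Cantor sets that avoid a compact set

## 1. Linear structures, and a digit set over the rational scalars

We start with the language, then settle the case of rational scalars, and then ask what breaks when the scalars become uncountable.

**Definition (structure).** A *structure* on $\mathbb R$ is a sequence $\mathfrak S=(\mathfrak S_m)_{m\ge1}$ such that for each $m$:

1. $\mathfrak S_m$ is a boolean algebra of subsets of $\mathbb R^m$;
2. if $X\in\mathfrak S_m$ and $Y\in\mathfrak S_n$, then $X\times Y\in\mathfrak S_{m+n}$;
3. for $1\le i\le j\le m$, $\{x\in\mathbb R^m:x_i=x_j\}\in\mathfrak S_m$;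
4. if $X\in\mathfrak S_{m+1}$, then the projection of $X$ onto the first $m$ coordinates lies in $\mathfrak S_m$.

Throughout, $K$ is a subfield of $\mathbb R$. A map $\mathbb R^m\to\mathbb R^n$ is called *$K$-linear* if it is given by a matrix with entries in $K$.

**Definition ($K$-structure).** A structure is a *$K$-structure* if moreover:

5. if $X\in\mathfrak S_m$ and $T:\mathbb R^m\to\mathbb R^n$ is $K$-linear, then $T(X)\in\mathfrak S_n$;
6. for $1\le i\le j\le m$, $\{x\in\mathbb R^m:x_i<x_j\}\in\mathfrak S_m$;
7. $\{r\}\in\mathfrak S_1$ for every $r\in\mathbb R$.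

A set $X\subseteq\mathbb R^n$ *belongs* to $\mathfrak S$ if $X\in\mathfrak S_n$; otherwise $\mathfrak S$ *avoids* $X$. Translates come for free: if $X\in\mathfrak S_n$ and $v\in\mathbb R^n$, then $X+v$ is the image of $X\times\{v_1\}\times\dots\times\{v_n\}$ under $(x,y)\mapsto x+y$.

Let $\mathcal M_K$ be the ordered $K$-vector space $(\mathbb R,<,+,(x\mapsto\lambda x)_{\lambda\in K})$, and for $A\subseteq\mathbb R^n$ let $(\mathcal M_K,A)$ be its expansion by a predicate for $A$. The sets definable in $(\mathcal M_K,A)$, with arbitrary real parameters, form the smallest $K$-structure containing $A$. So "$(\mathcal M_K,A)$ avoids a compact set" means that for some $m\ge1$ some compact $C\subseteq\mathbb R^m$ is not definable in $(\mathcal M_K,A)$.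

We need one textbook fact.

**Fact (quantifier elimination for ordered $K$-vector spaces, Fourier–Motzkin; see van den Dries, *Tame Topology and O-minimal Structures*, Ch. 1 §7).** The sets definable in $\mathcal M_K$ with real parameters are exactly the finite boolean combinations of sets $\{x:T(x)<c\}$ and $\{x:T(x)=c\}$, with $T$ a $K$-linear functional and $c\in\mathbb R$.

For example, $\exists y\,(x<2y\wedge y<z)$ is equivalent to $x<2z$. By the Fact, the subsets of $\mathbb R$ definable in $\mathcal M_K$ are the finite unions of points and intervals. So $(\mathcal M_K,[0,1])$, which defines nothing beyond $\mathcal M_K$, avoids every Cantor set.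

**Dimensions.** For a nondecreasing $h:(0,1]\to(0,\infty)$ with $h(t)\to0$ as $t\to0$, put
$$\mathcal H^h(A)=\lim_{\delta\to0}\ \inf\Big\{\sum_i h(\operatorname{diam}U_i)\Big\},$$
the infimum being over countable covers of $A$ by sets of diameter $<\delta$, with $h(0)=0$. For $h(t)=t^s$ this is $\mathcal H^s$, and $\dim_HA=\sup\{s:\mathcal H^s(A)>0\}$ is the Hausdorff dimension. Of topological dimension $\dim_T$ we need this: a nonempty closed subset of $\mathbb R$ has $\dim_T=0$ if it contains no nondegenerate interval, and $\dim_T=1$ otherwise; $\dim_T[0,1]^d=d$; $\dim_T$ is monotone for closed subsets; and $\dim_T(X\times Y)\le\dim_TX+\dim_TY$ for nonempty compact $X,Y$ in Euclidean spaces. For instance, the middle-thirds Cantor set has $\dim_T=0$ and $\dim_H=\log2/\log3$.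

Now to the problem, which comes from Fornasiero, Hieronymi, Walsberg, "How to avoid a compact set", arXiv:1612.00785 (2016). It is known that if $A\subseteq\mathbb R^n$ is nonempty, closed and $\dim_TA<\dim_HA$, then $(\mathcal M_{\mathbb R},A)$ defines every compact subset of every $\mathbb R^m$. So a closed set that is metrically fatter than it is topologically forces everything, if all real scalars are available. With a suitable countable $K$ in place of $\mathbb R$ this fails. What about uncountable $K$: can there be a closed $A$ with $\dim_TA<\dim_HA$ such that $(\mathcal M_K,A)$ avoids a compact set? We shall see that the answer is yes, with $|K|=2^{\aleph_0}$.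

**An overestimate of the definable sets.** For nonempty compact $A\subseteq\mathbb R$ let $(\mathcal M_K,A)^\#$ be the smallest $K$-structure containing *all* subsets of *all* powers $A^k$, $k\ge1$. It contains every set belonging to $(\mathcal M_K,A)$, so a set avoided by $(\mathcal M_K,A)^\#$ is avoided by $(\mathcal M_K,A)$. A *$K$-linear image of $A^k$* will mean a set
$$\lambda(A^k)=\kappa_1A+\dots+\kappa_kA\subseteq\mathbb R,\qquad \kappa_i\in K .$$
For example, $A-\tfrac12A$ is a $\mathbb Q$-linear image of $A^2$. "Null" means Lebesgue null.

**Proposition 1 (rational scalars).** Let $A$ be the set of all $\sum_{n\ge1}x_n2^{-n}$ with $x_n\in\{0,1\}$ and $x_n=0$ for $n\in\bigcup_{j\ge1}(4^j,4^j+j]$. Then $A$ is compact, $\dim_TA=0$, $\dim_HA=1$, and every $X\subseteq\mathbb R$ belonging to $(\mathcal M_{\mathbb Q},A)^\#$ has interior or is null.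

So $(\mathcal M_{\mathbb Q},A)$ avoids every compact $C\subseteq\mathbb R$ with empty interior and positive measure. Such a "fat Cantor set" exists: from $[0,1]$ remove at stage $j\ge1$ the middle open interval of length $4^{-j}$ from each of the $2^{j-1}$ remaining intervals. The total length removed is $\sum_j2^{j-1}4^{-j}=\frac12$. So after stage $j$ the $2^j$ intervals have common length between $2^{-j-1}$ and $2^{-j}$. The lower bound shows that there is always room to remove the next interval, and the upper bound shows that the remaining set has empty interior. We fix one such set and call it $C_0$.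

The dimension is computed with a lemma that we shall use twice.

**Lemma 1 (digit sets).** Let $F\subseteq\{1,2,\dots\}$ be infinite with infinite complement, let $\varphi(n)=|F\cap\{1,\dots,n\}|$, and let $A_F=\{\sum_{n\in F}x_n2^{-n}:x_n\in\{0,1\}\}$. Then $A_F$ is nonempty and compact, and there is a Borel probability measure $\mu$ with $\mu(A_F)=1$ and without atoms such that for every integer $n\ge0$ and every $U\subseteq\mathbb R$, with $\mu(U)$ read as outer measure,
$$\operatorname{diam}U<2^{-n}\ \Longrightarrow\ \mu(U)\le2\cdot2^{-\varphi(n)}. \tag{1}$$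

*Proof.* $A_F$ is the continuous image of the compact space $\{0,1\}^F$. Let $\mu$ be the law of $\sum_{n\in F}x_n2^{-n}$ with independent fair bits $x_n$. No admitted digit sequence ends in all $1$s, since the digit is $0$ at infinitely many places. So the points of $A_F$ in a dyadic interval $[q2^{-n},(q+1)2^{-n})$ all have the same first $n$ digits, and the interval has $\mu$-measure at most $2^{-\varphi(n)}$. A set of diameter less than $2^{-n}$ meets at most two such intervals, which gives (1). Since $\varphi(n)\to\infty$, points have measure $0$. $\square$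

**Proof of Proposition 1, Step 1: every $\mathbb Q$-linear image of $A^k$ is null.** Write $a_j=4^j$, $b_j=4^j+j$. With a common denominator, $\sum\kappa_iA=q^{-1}B$ where $B=\sum_{i\le k}p_iA$ and $p_i,q\in\mathbb Z$. Let $c\ge1$ bound all $|p_i|$. For $x\in A$ let $u=\sum_{n\le a_j}x_n2^{-n}$. The digits with $a_j<n\le b_j$ vanish, so $0\le x-u\le2^{-b_j}$. Thus every point of $B$ is within $ck2^{-b_j}$ of a point of the grid $2^{-a_j}\mathbb Z\cap[-ck,ck]$, which has at most $(2ck+1)2^{a_j}$ points. Hence
$$|B|\le(2ck+1)2^{a_j}\cdot2ck\,2^{-b_j}=\mathrm{const}\cdot2^{-j}\to0 .$$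

**Step 2: dimensions.** By Step 1 with $k=1$, $A$ is null, so it contains no interval and $\dim_TA=0$. Here $A=A_F$ with $F$ the complement of the blocks. Let $0<\operatorname{diam}U<2^{-4}$ and choose $n\ge4$ with $2^{-n-1}\le\operatorname{diam}U<2^{-n}$. Let $J$ be maximal with $4^J\le n$. At most $1+2+\dots+J=J(J+1)/2$ integers up to $n$ lie outside $F$, so (1) gives, for $0<s<1$,
$$\mu(U)\le2\cdot2^{J(J+1)/2-n}\le2\cdot2^{J(J+1)/2-(1-s)4^J}\cdot2^{-sn}\le C_s(\operatorname{diam}U)^s,$$
because $2^{-n}\le2\operatorname{diam}U$ and $J(J+1)/2-(1-s)4^J$ is bounded above. One-point sets carry no mass. For any countable cover of $A$ by sets of diameter $<2^{-4}$ we get $1\le\sum\mu(U_i)\le C_s\sum(\operatorname{diam}U_i)^s$, so $\mathcal H^s(A)>0$ for all $s<1$, and $\dim_HA=1$.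

What remains is to pass from "all linear images are null" to "all sets in $(\mathcal M_{\mathbb Q},A)^\#$ have interior or are null". Rationality plays no part in that passage, so we do it for every $K$.

## 2. A normal form for sets built from a compact set and linear maps

Let $A\subseteq\mathbb R$ be nonempty and compact, and $K$ arbitrary. Let $\mathcal F_n$ be the family of all sets
$$X=\bigcup_{s\in S}Z_s,\qquad S\subseteq A^k\text{ arbitrary},\ k\ge0,\quad Z\subseteq\mathbb R^k\times\mathbb R^n\text{ definable in }\mathcal M_K, \tag{2}$$
where $Z_s=\{x:(s,x)\in Z\}$ and $A^0$ is a point.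

**Proposition 2.** $\mathcal F=(\mathcal F_n)_{n\ge1}$ is the structure $(\mathcal M_K,A)^\#$.

Before the proof, look at the complement of $A$. We have $A=\bigcup_{s\in A}\{s\}$. Its complement is $(-\infty,\min A)\cup(\max A,\infty)$ together with the union of $(b,b')$ over all pairs $(b,b')\in A^2$ with $b<b'$ and no element of $A$ between them. This is again of the form (2): the condition on the pair is hidden in the set $S\subseteq A^2$, which may be arbitrary. Closedness matters here, since the endpoints of the components must lie in $A$. The general complement works the same way.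

*Proof.* **Step 1: $\mathcal F$ is contained in $(\mathcal M_K,A)^\#$ and contains its generators.** A set $S\subseteq A^k$ is in $\mathcal F_k$: take $Z=\{(s,x):x=s\}$. Conversely, every $K$-structure contains the sets definable in $\mathcal M_K$. Indeed, $\{x:T(x)<c\}$ is the projection of the intersection of $\{(x,T(x)):x\in\mathbb R^n\}\times\{c\}$ with $\{x_{n+1}<x_{n+2}\}$, similarly for $=$, and the Fact covers the rest. The set (2) is a projection of $(S\times\mathbb R^n)\cap Z$, so it lies in every $K$-structure containing all subsets of the powers of $A$. It remains to show that $\mathcal F$ is a $K$-structure.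

**Step 2: everything except complements.** Sets definable in $\mathcal M_K$ are in $\mathcal F$ (take $k=0$); this gives (3), (6), (7) and $\mathbb R^n\in\mathcal F_n$. For products,
$$\bigcup_{s\in S_1}Z^1_s\times\bigcup_{s'\in S_2}Z^2_{s'}=\bigcup_{(s,s')\in S_1\times S_2}Z^1_s\times Z^2_{s'} .$$
For $K$-linear images, in particular projections, $T(\bigcup_SZ_s)=\bigcup_ST(Z_s)$, and $\{(s,y):y\in T(Z_s)\}$ is definable in $\mathcal M_K$. For unions, if $S_1,S_2\ne\emptyset$, then $X_1\cup X_2=\bigcup_{(s,s')\in S_1\times S_2}(Z^1_s\cup Z^2_{s'})$; if some $S_i$ is empty, then $X_i=\emptyset$ and there is nothing to do.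

**Step 3: complements.** Let $X$ be as in (2) and $Y=\mathbb R^n\setminus X$. By the Fact, sorting the variables, $Z$ is a boolean combination of conditions
$$T_i(x)<c_i+\lambda_i(s)\quad\text{or}\quad T_i(x)=c_i+\lambda_i(s),\qquad 1\le i\le N,$$
with $T_i,\lambda_i$ $K$-linear and $c_i\in\mathbb R$; adding a trivial condition, we may take $N\ge1$. The values of the right side for $s\in A^k$ form the nonempty compact set $B_i=c_i+\lambda_i(A^k)$. For $y,y'\in\mathbb R$ write $y\sim_iy'$ if for all $b\in B_i$: $y<b\Leftrightarrow y'<b$ and $y=b\Leftrightarrow y'=b$. A point $b\in B_i$ is equivalent only to itself. Two points outside $B_i$ are equivalent exactly when no element of $B_i$ lies between them. So the $\sim_i$-classes are the singletons $\{b\}$, $b\in B_i$, and the components of $\mathbb R\setminus B_i$. As $B_i$ is nonempty and compact, these components have the forms $(-\infty,b)$, $(b,\infty)$, $(b,b')$ with $b,b'\in B_i$.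

Write $x\approx x'$ if $T_i(x)\sim_iT_i(x')$ for all $i$. For each $s\in A^k$, whether $x\in Z_s$ depends only on the $\approx$-class of $x$, because it is decided by comparing $T_i(x)$ with elements of $B_i$. Hence $X$, and therefore $Y$, is a union of $\approx$-classes. Each nonempty class is $\{x:T_i(x)\in J_i,\ i\le N\}$, with each $J_i$ of one of the four forms
$$\{c_i+\lambda_i(s_i)\},\quad(-\infty,c_i+\lambda_i(s_i)),\quad(c_i+\lambda_i(s_i),\infty),\quad(c_i+\lambda_i(s_i),c_i+\lambda_i(s_i')),\qquad s_i,s_i'\in A^k .$$
For each of the $4^N$ patterns $\tau$, the sets of that pattern are the fibers of an $\mathcal M_K$-definable family $Z^\tau\subseteq\mathbb R^{2kN}\times\mathbb R^n$. Put $S^\tau=\{s\in A^{2kN}:Z^\tau_s\subseteq Y\}$. Then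
$$Y=\bigcup_\tau\bigcup_{s\in S^\tau}Z^\tau_s .$$
The inclusion $\supseteq$ is the definition of $S^\tau$, and $\subseteq$ holds because every class contained in $Y$ is some $Z^\tau_s$. By Step 2 this finite union is in $\mathcal F_n$. $\square$

**Corollary 1.** If $X\subseteq\mathbb R$ belongs to $(\mathcal M_K,A)^\#$ and has empty interior, then $X\subseteq\bigcup_{i=1}^N(c_i+\lambda_i(A^k))$ for some $k,N$, $c_i\in\mathbb R$ and $K$-linear $\lambda_i:\mathbb R^k\to\mathbb R$. In particular, if all $K$-linear images of powers of $A$ are null, then $X$ is null.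

*Proof.* Write $X=\bigcup_SZ_s$ as in (2) with $n=1$. The atomic conditions defining $Z\subseteq\mathbb R^k\times\mathbb R$ either involve only $s$ or, after division by a nonzero element of $K$, compare $x$ with some $c_i+\lambda_i(s)$, $i\le N$. So $Z_s$ is a union of some of the points $c_i+\lambda_i(s)$ and some components of the complement of these finitely many points. Components are open and nonempty, and $X\supseteq Z_s$ has empty interior, so $Z_s\subseteq\{c_i+\lambda_i(s):i\le N\}$ for all $s\in S$. $\square$

**End of the proof of Proposition 1.** By Step 1 in Section 1, all $\mathbb Q$-linear images of powers of $A$ are null. Apply Corollary 1. $\square$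

## 3. Grid counting with irrational scalars

For a general $K$ we still want a fat digit set $A$ all of whose $K$-linear images are null. Corollary 1 does the rest. Only Step 1 of Section 1 used $K=\mathbb Q$: truncating the points of $A$ at $a_j$ puts *all* the sums $\sum p_iu_i$ on one grid $2^{-a_j}\mathbb Z$, with $\mathrm{const}\cdot2^{a_j}$ points.

**The direct count and where it stops.** Let $\kappa_1,\dots,\kappa_k\in K$ be linearly independent over $\mathbb Q$; an uncountable $K$ contains such scalars for every $k$. Then the sums $\sum\kappa_iu_i$ with dyadic rational $u_i$ are pairwise distinct, so $k$ truncations give as many sums as there are $k$-tuples. If $F$ is the set of free digit positions and $\varphi$ its counting function, the truncations at $a_j$ number $2^{\varphi(a_j)}$. So the count bounds the measure of $\sum\kappa_iA$ by a constant times $2^{k\varphi(a_j)-b_j}$. To make this small for every $k$ along some subsequence we need, for every $k$, $k\varphi(a_j)\le b_j$ for infinitely many $j$. But $A$ itself is covered by $2^{\varphi(a_j)}$ intervals of length $2^{-b_j}$, and for such $j$ and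 $s>1/k$,
$$2^{\varphi(a_j)}\cdot2^{-sb_j}\le2^{(1/k-s)b_j}\to0 .$$
So $\dim_HA\le1/k$ for every $k$, that is, $\dim_HA=0$. Long zero blocks alone make the sums null at the price of all the dimension.

The scalars must therefore help. Theorem 4 below will show that they cannot be arbitrary: $\dim_HK$ has to be $0$.

**One good scalar, by hand.** Suppose $\lambda=\sum_j2^{-m_j}\in[0,1]$, with $m_j$ growing quickly, and suppose that the zero blocks $(a_j,b_j]$ of $A$ are synchronized with $\lambda$:
$$m_j<a_j<b_j=m_{j+1}.$$
Let $\lambda^{(j)}=\sum_{i\le j}2^{-m_i}\in2^{-m_j}\mathbb Z$. Then $0\le\lambda-\lambda^{(j)}\le2\cdot2^{-m_{j+1}}=2\cdot2^{-b_j}$. For $x,y\in A$ with truncations $u,w$ at $a_j$,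
$$|(x+\lambda y)-(u+\lambda^{(j)}w)|\le2^{-b_j}+2^{-b_j}+2\cdot2^{-b_j}=4\cdot2^{-b_j},\qquad u+\lambda^{(j)}w\in2^{-(a_j+m_j)}\mathbb Z\cap[0,2].$$
The grid has at most $3\cdot2^{a_j+m_j}$ points, so $|A+\lambda A|\le24\cdot2^{m_j-(b_j-a_j)}$. At the scale of the $j$th block, $\lambda$ looks like a rational number with the *small* denominator $2^{m_j}$: it costs $m_j$ extra digits instead of $a_j$ of them. A polynomial of degree $d$ in such numbers costs $dm_j$ digits. So a block of length $b_j-a_j=jm_j$ eventually pays for every degree. And since $a_j$ may be chosen *after* $m_j$, the block can be made as short as we like compared with $a_j$, so the dimension survives. Finally, we may drop terms $2^{-m_j}$ from the series at will, which yields $2^{\aleph_0}$ scalars with the same approximation property.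

## 4. The synchronized construction

**Theorem 1.** Let $h:(0,1]\to(0,\infty)$ be nondecreasing with $h(t)\to0$ and $h(t)/t\to\infty$ as $t\to0$. There are a subfield $K\subseteq\mathbb R$ with $|K|=2^{\aleph_0}$ and a nonempty compact $A\subseteq\mathbb R$ with $\dim_TA=0$, $\dim_HA=1$, and even $\mathcal H^h(A)>0$, such that every $X\subseteq\mathbb R$ belonging to $(\mathcal M_K,A)^\#$ has interior or is null. Hence no compact $C\subseteq\mathbb R$ with empty interior and positive measure is definable in $(\mathcal M_K,A)$. Moreover, for all $0\le d<n$, the compact set $A_{d,n}=A^{n-d}\times[0,1]^d\subseteq\mathbb R^n$ has $\dim_T=d$ and $\dim_H=n$, and $(\mathcal M_K,A_{d,n})$ avoids the same $C$.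

This answers the question affirmatively, with $\dim_TA=0<1=\dim_HA$.

*Proof.* **Step 0: reduction to a small gauge.** The function $g(t)=t(1+\log\frac1t)$ has $g'(t)=\log\frac1t\ge0$ on $(0,1]$, tends to $0$, and $g(t)/t\to\infty$. So $\min\{h,g\}$ satisfies the hypotheses on $h$. It is at most $h$, so it suffices to prove the theorem for it. Thus we may assume $h(t)\le t(1+\log\frac1t)$.

**Step 1: the construction.** Let $m_1=1$ and $l_j=j\,m_j$. Given $m_1,\dots,m_j$, put $L_j=l_1+\dots+l_j$ and choose an integer $a_j\ge2$ with $a_j>m_j$, so large that
$$h(t)/t\ge2^{L_j}\quad\text{for }0<t\le2^{-a_j}. \tag{3}$$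
This is possible because $h(t)/t\to\infty$ and $L_j$ is already fixed. Put $b_j=a_j+l_j$ and $m_{j+1}=b_j$. Then $a_j<b_j=m_{j+1}<a_{j+1}$ and $m_{j+1}\ge m_j+2$. Define
$$A=\Big\{\sum_{n\ge1}x_n2^{-n}:x_n\in\{0,1\},\ x_n=0\text{ for }n\in\bigcup_j(a_j,b_j]\Big\},\quad P=\Big\{\sum_{j\ge1}\varepsilon_j2^{-m_j}:\varepsilon_j\in\{0,1\}\Big\},\quad K=\mathbb Q(P).$$
The free positions (those outside the blocks) include all $a_j$, so they are infinite in number, and so are the others. Lemma 1 applies: $A$ is nonempty and compact. The $m_i$ are distinct integers, so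
$$\sum_{i>j}2^{-m_i}\le2^{1-m_{j+1}}<2^{-m_j}. \tag{4}$$
Hence distinct sequences $\varepsilon$ give distinct elements of $P$, and $|K|=2^{\aleph_0}$. Also $P\subseteq[0,1]$, since $\sum_j2^{-m_j}\le2^{1-m_1}=1$.

**Step 2: every $K$-linear image of $A^k$ is null.** This is the count of Section 3 with polynomials. Let $\kappa_1,\dots,\kappa_k\in K$. With a common denominator, $\kappa_i=f_i(\lambda)/g(\lambda)$ with $f_i,g\in\mathbb Z[X_1,\dots,X_r]$, $\lambda\in P^r$, $g(\lambda)\ne0$. Then $\sum\kappa_iA=g(\lambda)^{-1}B$ with $B=\sum_if_i(\lambda)A$, and it suffices that $B$ is null.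

Let $d\ge1$ bound the degrees of the $f_i$. Truncate the series of each coordinate of $\lambda$ after the term with $2^{-m_j}$ to get $\lambda^{(j)}\in(2^{-m_j}\mathbb Z)^r\cap[0,1]^r$. By (4), coordinatewise $0\le\lambda-\lambda^{(j)}\le2^{1-m_{j+1}}$. Polynomials are bounded and Lipschitz on $[0,1]^r$, so there is $c\ge1$ independent of $j$ with
$$|f_i|\le c\text{ on }[0,1]^r,\qquad|f_i(\lambda)-f_i(\lambda^{(j)})|\le c\,2^{-m_{j+1}}=c\,2^{-b_j}.$$
As the degree is at most $d$ and the coefficients are integers, $f_i(\lambda^{(j)})\in2^{-dm_j}\mathbb Z$.

For $x=\sum x_n2^{-n}\in A$ put $u=\sum_{n\le a_j}x_n2^{-n}\in2^{-a_j}\mathbb Z\cap[0,1]$. The digits in $(a_j,b_j]$ vanish, so $0\le x-u\le2^{-b_j}$, and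
$$|f_i(\lambda)x-f_i(\lambda^{(j)})u|\le|f_i(\lambda)||x-u|+|f_i(\lambda)-f_i(\lambda^{(j)})||u|\le2c\,2^{-b_j},$$
$$f_i(\lambda^{(j)})u\in2^{-(a_j+dm_j)}\mathbb Z\cap[-c,c].$$
Summing over $i$, every point of $B$ is within $2ck2^{-b_j}$ of a point of $2^{-(a_j+dm_j)}\mathbb Z\cap[-ck,ck]$, a set of at most $(2ck+1)2^{a_j+dm_j}$ points. Hence, with $C$ independent of $j$,
$$|B|\le(2ck+1)2^{a_j+dm_j}\cdot4ck\,2^{-b_j}=C\,2^{dm_j-l_j}=C\,2^{(d-j)m_j}\xrightarrow[j\to\infty]{}0 .$$

**Step 3: $\dim_TA=0$, $\mathcal H^h(A)>0$, $\dim_HA=1$.** By Step 2, $A$ is null, so it contains no interval and $\dim_TA=0$. Let $\mu$ and $\varphi$ be as in Lemma 1 for the free positions. Let $0<\operatorname{diam}U<2^{-a_1}$ and choose $n\ge a_1$ with $2^{-n-1}\le\operatorname{diam}U<2^{-n}$. Let $J=\max\{j:a_j\le n\}$. The positions up to $n$ that are not free lie in the first $J$ blocks, so $\varphi(n)\ge n-L_J$. Since $\operatorname{diam}U<2^{-n}\le2^{-a_J}$, we may apply (3) with $t=\operatorname{diam}U$ and obtain from (1)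
$$\mu(U)\le2\cdot2^{L_J-n}\le4\cdot2^{L_J}\operatorname{diam}U\le4h(\operatorname{diam}U). \tag{5}$$
One-point sets have measure $0$. So for every countable cover of $A$ by sets $U_i$ of diameter $<2^{-a_1}$, $1\le\sum\mu(U_i)\le4\sum h(\operatorname{diam}U_i)$, and $\mathcal H^h(A)\ge\frac14$. For $s<1$ we have $h(t)\le t(1+\log\frac1t)\le C_st^s$ on $(0,1]$, so $\mathcal H^s(A)>0$. Thus $\dim_HA=1$.

**Step 4: definable sets.** By Step 2 and Corollary 1, every $X\subseteq\mathbb R$ in $(\mathcal M_K,A)^\#$ has interior or is null. A compact $C\subseteq\mathbb R$ with empty interior and positive measure, such as $C_0$, is neither. So it does not belong to $(\mathcal M_K,A)^\#$ and is not definable in $(\mathcal M_K,A)$.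

**Step 5: higher dimensions.** Let $0\le d<n$. The set $A_{d,n}$ contains a copy of $[0,1]^d$, and products do not increase the sum of topological dimensions, so $d\le\dim_TA_{d,n}\le(n-d)\cdot0+d$. For $\dim_H$, let $\nu$ be the product of $n-d$ copies of $\mu$ and $d$ copies of Lebesgue measure on $[0,1]$. A set $U$ of diameter $t\in(0,2^{-a_1})$ lies in the product of its coordinate projections, which have diameter at most $t$. By (5) and monotonicity of $h$, for $s<1$,
$$\nu(U)\le(4h(t))^{n-d}\,t^d\le(4C_s)^{n-d}\,t^{s(n-d)+d},$$
and one-point sets have measure $0$, since $n-d\ge1$. So $\mathcal H^{s(n-d)+d}(A_{d,n})>0$ for all $s<1$, and $\dim_HA_{d,n}=n$. Finally, $A_{d,n}$ belongs to $(\mathcal M_K,A)^\#$, so every set definable in $(\mathcal M_K,A_{d,n})$ does too, and $C$ is avoided. $\blacksquare$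

## 5. Null images versus interior, for any field

The set $A$ of Theorem 1 is null although $\mathcal H^h(A)>0$ for any prescribed $h$ with $h(t)/t\to\infty$. For $(\mathcal M_K,A)^\#$ nullity of $A$ cannot be avoided. This is part of the next theorem, by (i)$\Rightarrow$(iii) applied to the image $A$ of $A^1$.

**Theorem 2.** For any subfield $K\subseteq\mathbb R$ and nonempty compact $A\subseteq\mathbb R$ the following are equivalent: (i) $(\mathcal M_K,A)^\#$ avoids a compact set; (ii) no $K$-linear image of any $A^k$ has interior; (iii) every $K$-linear image of every $A^k$ is null.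

*Proof.* **(iii)$\Rightarrow$(i).** By Corollary 1, the fat Cantor set $C_0$ is avoided.

**(ii)$\Rightarrow$(iii).** Steinhaus' theorem says that $B-B$ contains a neighborhood of $0$ if $B\subseteq\mathbb R$ is measurable of positive measure. If $B=\lambda(A^k)$, which is compact, had positive measure, then $B-B$, a $K$-linear image of $A^{2k}$, would have interior.

**(i)$\Rightarrow$(ii), by contraposition.** Suppose $\lambda(A^k)\supseteq I$ for a compact interval $I$ with nonempty interior. Let $C\subseteq\mathbb R^m$ be compact. Choose rational $t>0$ and $v\in\mathbb R^m$ with $tC+v\subseteq I^m$, and put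
$$B=\{(x_1,\dots,x_m)\in(A^k)^m:(\lambda(x_1),\dots,\lambda(x_m))\in tC+v\}. \tag{6}$$
This is a subset of $A^{km}$, so it belongs to $(\mathcal M_K,A)^\#$. Its image under the $K$-linear map $(\lambda,\dots,\lambda)$ is $tC+v$, because each coordinate of a point of $tC+v$ lies in $I\subseteq\lambda(A^k)$. Translating by $-v$ and scaling by $t^{-1}\in\mathbb Q\subseteq K$, we see that $C$ belongs to $(\mathcal M_K,A)^\#$. $\blacksquare$

## 6. Coding arbitrary subsets with two reals, for uncountable fields

The structure $(\mathcal M_K,A)^\#$ was enlarged artificially. For the actual structure $(\mathcal M_K,A)$ one direction of Theorem 2 is in doubt: if images with interior exist, the set $B$ in (6) need not be definable. Indeed, for $A=[0,1]$ the image $A^1$ has interior, but $(\mathcal M_K,A)$ avoids every Cantor set (Section 1). For nowhere dense $A$ and uncountable $K$ there is a dichotomy.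

**Theorem 3.** Let $K$ be uncountable and $A\subseteq\mathbb R$ nonempty, compact, nowhere dense. Then $(\mathcal M_K,A)$ avoids a compact set if and only if every $K$-linear image of every $A^k$ is null.

If all $K$-linear images are null, then Corollary 1 shows that $C_0$ is avoided. Otherwise, by Theorem 2, some $\lambda(A^n)$ has interior, where $\lambda(x)=\sum_{i\le n}\lambda_ix_i$ with $\lambda_i\in K$. We must show that $(\mathcal M_K,A)$ then defines every compact set. From now on "definable" means definable in $(\mathcal M_K,A)$ with real parameters.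

The set (6) is a *closed* subset of a power of $A$. Closed sets are determined by countable data, so we look for a countable definable set $D$ that sees the topology of $A$, and try to define all subsets of $D^k$.

**Step 1: a definable countable set that is dense in $A$.** Let $\alpha=\min A$, $\beta=\max A$. Call the bounded components of $\mathbb R\setminus A$ *gaps*. Let $D$ consist of $\beta$ and the left endpoints of all gaps. It is definable: $d\in D$ iff $d=\beta$, or $d\in A$ and there is $r\in A$ with $r>d$ and $(d,r)\cap A=\emptyset$. It is countable. It is infinite: with finitely many gaps, $A$ would be a finite union of points and compact intervals, hence finite because it is nowhere dense, and then $\lambda(A^n)$ would be finite.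

Order $D$ by letting $\beta$ come first and, for other $d,e$, letting $d\prec e$ iff the gap at $d$ is longer than the gap at $e$, or they have equal length and $d<e$. This order is definable, and it has type $\omega$, since only finitely many gaps have length $\ge\epsilon$, for each $\epsilon>0$.

If $x<y$ are in $A$, then $(x,y)\not\subseteq A$, so there is a gap $(l,r)$ with $x\le l<r\le y$. Thus
$$x<y\text{ in }A\ \Longrightarrow\ \exists d\in D:\ x\le d<y. \tag{7}$$

Let $D^*=D\cup\{\alpha-1\}$. For $e\in D$ the set $A\cap(-\infty,e]$ is clopen in $A$: it is $A$ if $e=\beta$, and otherwise it equals $A\cap(-\infty,r)$, where $r$ is the right end of the gap at $e$. Hence the sets $A\cap(d,e]$ with $d\in D^*$, $e\in D$ are clopen in $A$. We claim that they form a base of $A$ and that $D$ is dense in $A$. Let $x\in A$ and $\epsilon>0$.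

* *Choice of $e$.* If $x\in D$ take $e=x$. If $x\notin D$, then $x\ne\beta$ and $x$ is not a left endpoint of a gap, so there is $y\in A\cap(x,x+\epsilon)$, and (7) gives $e\in D$ with $x\le e<y<x+\epsilon$.
* *Choice of $d$.* If there is $y\in A\cap(x-\epsilon,x)$, then (7) gives $d\in D$ with $y\le d<x$. Otherwise, if $x\ne\alpha$, the set $A\cap(-\infty,x)=A\cap(-\infty,x-\epsilon]$ is nonempty and compact; its maximum $d$ is the left endpoint of the gap $(d,x)$, so $d\in D$. If $x=\alpha$, take $d=\alpha-1$. In these last two cases $A\cap(d,x]=\{x\}$.

In all cases $x\in A\cap(d,e]\subseteq(x-\epsilon,x+\epsilon)$, and $e\in D$ is within $\epsilon$ of $x$.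

**Step 2: if all subsets of all $D^k$ are definable, then all compact sets are definable.** First, all subsets of all $(D^*)^k$ are then definable: each is a finite union of sets obtained from subsets of powers of $D$ by inserting the constant $\alpha-1$ in some coordinates. Let $B\subseteq A^k$ be closed and put
$$R_B=\Big\{(d,e)\in(D^*)^k\times D^k:\ B\cap\prod_i(d_i,e_i]=\emptyset\Big\},$$
a subset of $(D^*)^{2k}$. We claim
$$B=\{x\in A^k:\ \neg\exists(d,e)\in R_B\ \forall i\ \ d_i<x_i\le e_i\} .$$
A point of $B$ lies in no box avoiding $B$. If $x\in A^k\setminus B$, then $B$ misses a neighborhood of $x$, and by Step 1 there are $d_i,e_i$ with $x_i\in A\cap(d_i,e_i]$ and $\prod_i(A\cap(d_i,e_i])$ inside that neighborhood. Then $(d,e)\in R_B$, so $x$ is excluded. Hence $B$ is definable. Now let $C\subseteq\mathbb R^m$ be compact. The set (6), with $n$ in place of $k$, is a closed subset of $A^{nm}$, hence definable. So $tC+v$ and $C$ are definable.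

**Step 3: a definable dense set of type $\omega$, with labels.** Fix $k\ge1$. This step turns the uncountability of $K$ into a definable labelling, by $D^k$, of a set dense in an interval.

Let $I_0$ be a bounded open interval contained in $\lambda(A^n)$. Since $D$ is dense in $A$ and $\lambda$ is continuous, every nonempty open subinterval of $I_0$ meets $\lambda(D^n)$. Let $Q_0$ be the countable field generated by $D\cup\{\lambda_1,\dots,\lambda_n\}$. As $K$ is uncountable, we can choose successively
$$\mu_i\in K\setminus Q_0(\mu_1,\dots,\mu_{i-1}),\qquad i=1,\dots,k.$$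
Then $1,\mu_1,\dots,\mu_k$ are linearly independent over $Q_0$: a nontrivial relation whose last nonzero coefficient is that of $\mu_i$ would put $\mu_i$ in $Q_0(\mu_1,\dots,\mu_{i-1})$. Independence survives multiplying the $\mu_i$ by nonzero rationals. Since $D$ is bounded, we may thus assume $|\sum_i\mu_ie_i|<|I_0|/4$ for all $e\in D^k$. Put
$$T(d,e)=\lambda(d)+\sum_i\mu_ie_i\qquad(d\in D^n,\ e\in D^k).$$
If $T(d,e)=T(d',e')$, then $(\lambda(d)-\lambda(d'))+\sum_i\mu_i(e_i-e_i')=0$ with coefficients in $Q_0$, so $e=e'$. Hence on $T(D^{n+k})$ there is a well-defined definable function $\varepsilon$ with $\varepsilon(T(d,e))=e$, the *label*. Let $I$ be the open middle half of $I_0$ and $H=T(D^{n+k})\cap I$. For each $e\in D^k$, every nonempty open subinterval of $I_0+\sum_i\mu_ie_i\supseteq I$ meets $\lambda(D^n)+\sum_i\mu_ie_i$. So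
$$\text{for every }e\in D^k,\ \{v\in H:\varepsilon(v)=e\}\text{ is dense in }I. \tag{8}$$

Order $D^{n+k}$ first by the $\prec$-maximum of the coordinates, then lexicographically with respect to $\prec$. This is definable. Only finitely many tuples have maximum $\preceq$ a given element, so it has type $\omega$. For $v,w\in H$ let $v\prec w$ if the least tuple mapped by $T$ to $v$ precedes the least tuple mapped to $w$. This is a definable order on the infinite set $H$, of type $\omega$. In particular, $\{u\in H:u\preceq v\}$ is finite for every $v\in H$.

**Step 4: records, and why one real is not enough.** We want to store a subset of $D^k$ in a real number. For $c\in I$ let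
$$L_c=\{v\in H:\ v<c\text{ and there is no }w\in H\text{ with }w\prec v\text{ and }v<w<c\},$$
which is definable uniformly in $c$. These are the "records": going through $H$ in the order $\prec$, the elements that come closer to $c$ from below than everything before them. If $v,v'\in L_c$ and $v\prec v'$, then
$$v<v', \tag{9}$$
because otherwise $v'<v<c$ with $v\prec v'$, contradicting $v'\in L_c$.

The first try is to choose $c$ so that the labels of the elements of $L_c$ run through the prescribed set $R\subseteq D^k$. By (8) we can choose $v_0<v_1<\cdots$ with the right labels and let $c$ be their limit. But for each $j$ the $\prec$-least element $w$ of $H\cap(v_j,c)$ automatically belongs to $L_c$, since any $w'\in H$ with $w<w'<c$ also lies in $(v_j,c)$. And (8) says nothing about the label of a $\prec$-least element. So $L_c$ contains uncontrolled elements between the good ones.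

The remedy is to use a second real $x$ whose records $x_0\prec x_1\prec\cdots$ serve as marks in time: the good element $v_j$ will be the *last* record of $c$ before the mark $x_j$. No label is required of the marks, so they may be taken to be $\prec$-least elements, and then all late records of $x$ are under control.

**Step 5: the construction of $c$ and $x$.** Let $R\subseteq D^k$ be nonempty, and let $(e_j)_{j\ge0}$ enumerate $R$, possibly with repetitions. We construct $v_0\prec x_0\prec v_1\prec x_1\prec\cdots$ in $H$ and open intervals $J_j=(v_j,s_j)$, $Y_j=(x_j,t_j)$ with closures in $I$ such that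
$$\varepsilon(v_j)=e_j,\quad\overline{J_{j+1}}\subseteq J_j,\quad\overline{Y_{j+1}}\subseteq Y_j,\quad J_j\text{ and }Y_j\text{ contain no }u\in H\text{ with }u\preceq x_j. \tag{10}$$

*Start.* Pick $v_0$ with $\varepsilon(v_0)=e_0$ by (8) and any $x_0\succ v_0$ in $H$. Take $s_0>v_0$ and $t_0>x_0$ so close that the intervals avoid the finitely many $u\preceq x_0$ and their closures lie in $I$.

*Step from $j$ to $j+1$.* By (8) pick $v_{j+1}\in H\cap J_j$ with $\varepsilon(v_{j+1})=e_{j+1}$. By (10), $v_{j+1}\succ x_j$. Choose $t'\in(x_j,t_j)$ such that $(x_j,t')$ contains no $u\in H$ with $u\preceq v_{j+1}$; only finitely many $u$ have to be avoided. Let $x_{j+1}$ be the $\prec$-least element of $H\cap(x_j,t')$, which is nonempty by density. Then $x_{j+1}\succ v_{j+1}$. Choose $t_{j+1}\in(x_{j+1},t')$. By minimality, every element of $H\cap Y_{j+1}\subseteq H\cap(x_j,t')$ is $\succ x_{j+1}$. Finally, choose $s_{j+1}\in(v_{j+1},s_j)$ such that $J_{j+1}$ contains none of the finitely many $u\preceq x_{j+1}$. All of (10) holds for $j+1$.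

Since the closures are nested and compact, there are $c\in\bigcap_jJ_j$ and $x\in\bigcap_jY_j$.

**Step 6: decoding.** We prove two statements.

(a) $\{u\in L_x:u\succeq x_0\}=\{x_j:j\ge0\}$. We have $x_j<x$, and any $w\in H$ with $x_j<w<x$ lies in $Y_j$, so $w\succ x_j$ by (10). Thus $x_j\in L_x$. Conversely, an element $u\succeq x_0$ of $L_x$ that is not among the $x_j$ satisfies $x_j\prec u\prec x_{j+1}$ for some $j$, since $\prec$ has type $\omega$. By (9), $x_j<u<x<t_{j+1}<t'$, with $t'$ as in the step from $j$ to $j+1$. So $u\in H\cap(x_j,t')$ precedes $x_{j+1}$, contradicting the minimality of $x_{j+1}$.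

(b) $v_j$ is the $\prec$-largest element of $L_c$ that is $\prec x_j$. We have $v_j\prec x_j$ and $v_j<c$. Any $w\in H$ with $v_j<w<c$ lies in $J_j$, so $w\succ x_j\succ v_j$ by (10). Thus $v_j\in L_c$. If $u\in L_c$ and $v_j\prec u\prec x_j$, then $v_j<u<c$ by (9), so $u\in J_j$ and $u\succ x_j$ by (10), a contradiction.

By (a) the marks are definable from $x,x_0$, and by (b) each $v_j$ is recovered from its mark. Hence
$$R=\{\varepsilon(v):\ v\in L_c,\ \exists m\in L_x\,(m\succeq x_0,\ v\prec m,\ \neg\exists u\in L_c\,(v\prec u\prec m))\},$$
which is definable with parameters $c,x,x_0$. The empty set is definable, and $k$ was arbitrary, so all subsets of all $D^k$ are definable. Step 2 finishes the proof. $\blacksquare$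

## 7. Scalar fields of positive Hausdorff dimension

The field of Theorem 1 is uncountable but very thin. The next theorem shows that it has to be: the fields in Theorem 1 necessarily have $\dim_HK=0$.

**Theorem 4.** If $\dim_HK>0$ and $A\subseteq\mathbb R$ is nonempty and closed with $\dim_TA<\dim_HA$, then $(\mathcal M_K,A)$ defines every compact subset of every $\mathbb R^m$.

Three cited results are used.

* **Bourgain** (*The discretized sum-product and projection theorems*, J. Anal. Math. 112 (2010)): if $E\subseteq\mathbb R^2$ is compact with $0<\dim_HE<2$, then $\dim_H\{\theta\in S^1:\dim_H\pi_\theta(E)\le\frac12\dim_HE\}=0$. Here $\pi_\theta$ is the orthogonal projection to $\mathbb R\theta$.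
* **Falconer** (*Hausdorff dimension and the exceptional set of projections*, Mathematika 29 (1982)): if $E\subseteq\mathbb R^N$ is compact with $\dim_HE=s>1$, the set of directions $e\in S^{N-1}$ for which the orthogonal projection of $E$ to $\mathbb Re$ is null has Hausdorff dimension $\le N-s$.
* **Marstrand** (*The dimension of Cartesian product sets*, Proc. Cambridge Philos. Soc. 50 (1954)): $\dim_H(X\times Y)\ge\dim_HX+\dim_HY$.

They enter because projections are sums: up to a nonzero scalar, the orthogonal projection of $B^N$ to the line $\mathbb R(1,\mu_2,\dots,\mu_N)$ is $B+\mu_2B+\dots+\mu_NB$. If all $\mu_i\in K$ and $B$ is a $K$-linear image of a power of $A$, then so is this set.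

*Proof.* **Step 1: reduction to a statement about measure.** Since $\dim_TA<\dim_HA\le1$, we have $\dim_TA=0$. So the closed set $A$ contains no interval and is nowhere dense, and $\dim_HA>0$. By countable stability of Hausdorff dimension, some definable compact set $A\cap[-M,M]$ has positive dimension. Replacing $A$ by it only shrinks the family of definable sets. So we may assume that $A$ is compact and nowhere dense with $\dim_HA>0$. As $\dim_HK>0$, $K$ is uncountable. By Theorem 3 it suffices to find a $K$-linear image of a power of $A$ with positive measure.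

One would first apply Falconer's theorem directly to $A^N$. With $\kappa=\dim_HK$ the exceptional directions have dimension at most $N(1-\dim_HA)$ as soon as $N\dim_HA>1$, while the directions available from $K$ have dimension at least $(N-1)\kappa$. For large $N$ these bounds suffice if $\kappa>1-\dim_HA$. If $\kappa\le1-\dim_HA$, then $N(1-\dim_HA)\ge N\kappa>(N-1)\kappa$ for every $N$, and the comparison gives nothing. So we first replace $A$ by an image of dimension close to $1$. Bourgain's theorem provides it.

Let $\sigma\in(0,1]$ be the supremum of the Hausdorff dimensions of all $K$-linear images of powers of $A$.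

**Step 2: $\sigma=1$.** Suppose $\sigma<1$. Choose $K$-linear images $B_i$ of powers of $A$ with $\dim_HB_i\to\sigma$. Let $E=\{0\}\cup\bigcup_{i\ge1}E_i\subseteq\mathbb R^2$, where $E_i$ is a homothetic copy of $B_i\times B_i$ contained in the disc of radius $2^{-i}$ about $0$. The $E_i$ are compact and shrink to $0$, so $E$ is compact. By Marstrand, $\dim_HE\ge\sup_i2\dim_HB_i=2\sigma>0$. On the other hand, $\dim_H(B_i\times B_i)\le\dim_HB_i+1\le\sigma+1$, since a factor contained in $\mathbb R$ raises the dimension by at most $1$. By countable stability $\dim_HE\le\sigma+1<2$.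

The parametrization of directions by $\mu\mapsto\mathbb R(1,\mu)$ is locally bi-Lipschitz, so the directions with $\mu\in K$ form a set of dimension $\dim_HK>0$. By Bourgain there is $\mu\in K$ with
$$\dim_H\{y+\mu z:(y,z)\in E\}>\tfrac12\dim_HE\ge\sigma .$$
But this set is the union of a point and countably many affine copies of the sets $B_i+\mu B_i$. These are $K$-linear images of powers of $A$, so they have dimension $\le\sigma$, and the union has dimension $\le\sigma$. This is a contradiction.

**Step 3: positive measure.** Let $\kappa=\dim_HK>0$. Since $\sigma=1$, there is a $K$-linear image $B$ of a power of $A$ with $\dim_HB>1-\kappa$ and $\dim_HB>0$. Take $N$ so large that $N\dim_HB>1$ and $(N-1)\kappa>N(1-\dim_HB)$. The second is possible because it reads $N(\kappa-1+\dim_HB)>\kappa$. The first forces $N\ge2$. By Marstrand, $\dim_HB^N\ge N\dim_HB>1$. By Falconer the exceptional directions have dimension at most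
$$N-\dim_HB^N\le N(1-\dim_HB)<(N-1)\kappa\le\dim_HK^{N-1},$$
the last inequality by Marstrand again. As $(\mu_2,\dots,\mu_N)\mapsto\mathbb R(1,\mu_2,\dots,\mu_N)$ is locally bi-Lipschitz, some $\mu\in K^{N-1}$ gives a direction that is not exceptional. So $B+\mu_2B+\dots+\mu_NB$, a $K$-linear image of a power of $A$, has positive measure. By Step 1, the proof is complete. $\blacksquare$
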